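\title{Infinite $L^1$-orbit multiplicity of Bernoulli shifts over free and sofic groups}

\begin{abstract}
We show that no nontrivial Bernoulli shift over the free group $F_2$ has an $L^1$-cyclic vector, and that for every nontrivial base no finite family of functions has orbits spanning a dense subspace of $L^1$. The proof transfers a hypothetical approximation to a finite quotient of $F_2$, where it contradicts a count of the sign patterns of a low-dimensional real vector space. It works verbatim for every countably infinite sofic group and gives a quantitative bound: for a suitable family of cylinder indicators, no approximation from finitely many orbits improves on the zero approximation by more than a universal factor. The same holds in $L^p$ for $0<p<\infty$, in $L^0$, and in $L^\infty$ with the weak-$*$ topology, the $L^1$ statement passes to extensions, and we determine the multiplicity of every Bernoulli shift over a countable sofic group.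
\end{abstract}

\section{The problem and the answer}\label{sec:intro}

Let $\Gamma$ be a countable group acting by measure-preserving transformations on a standard probability space $(X,\mathcal B,\mu)$. All function spaces in this paper are complex. The \emph{Koopman operators} $U_\gamma f=f\circ\gamma^{-1}$, $\gamma\in\Gamma$, are linear isometries of $L^1(X)=L^1(X,\mu;\mathbb C)$ and satisfy $U_\gamma U_\delta=U_{\gamma\delta}$. For measurable functions $f_1,\dots,f_m$ on $X$ let
\[
\mathcal O(f_1,\dots,f_m)=\operatorname{span}_{\mathbb C}\{U_\gamma f_i:\gamma\in\Gamma,\ 1\le i\le m\}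
\]
be the \emph{orbit span}, the space of finite linear combinations of translates. We say that $f_1,\dots,f_m\in L^1(X)$ \emph{generate} $L^1(X)$ if their orbit span is dense in $L^1(X)$. A single generating function is an \emph{$L^1$-cyclic vector}. The \emph{$L^1$-orbit multiplicity} $\operatorname{mult}_{L^1}(\Gamma\curvearrowright X)$ is the least $m\ge1$ for which a generating family of $m$ functions exists, and it is $\infty$ if there is no finite generating family. It measures how many observables one must know in order to recover all others by translation, linear combination and $L^1$-limits.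

The exponent $1$ is the demanding one among the exponents $p\ge 1$. Since $\|\cdot\|_1\le\|\cdot\|_p$ and $L^p$ is dense in $L^1$, a family whose orbit span is dense in $L^p$ also generates $L^1$. So generating $L^1$ is the easiest task, proving it impossible is the hardest, and there is no orthogonality to help.

A \emph{Bernoulli shift} over $\Gamma$ is the action on $(L^\Gamma,\lambda^\Gamma)$ given by $(\gamma\cdot\omega)(g)=\omega(\gamma^{-1}g)$, where the \emph{base} $(L,\lambda)$ is a standard probability space. It is \emph{nontrivial} if $\lambda$ is not a point mass. It is known that every free ergodic measure-preserving action of a countably infinite amenable group with positive Rokhlin entropy has infinite $L^1$-orbit multiplicity; in particular, every nontrivial Bernoulli shift over a countably infinite amenable group has infinite multiplicity and no $L^1$-cyclic vector. We shall not use this result, nor any notion of entropy of an action. The question that we answer comes from Hu, Xu and Zhang \cite{HXZ}: \emph{does a nontrivial Bernoulli shift over the free group $F_2$ on two generators have an $L^1$-cyclic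 vector, is its $L^1$-orbit multiplicity finite or infinite, and do the answers depend on the base?}

\begin{theorem}\label{thm:F2}
For every nontrivial base $(L,\lambda)$, the Bernoulli shift $F_2\curvearrowright(L^{F_2},\lambda^{F_2})$ has $\operatorname{mult}_{L^1}=\infty$. In particular, it has no $L^1$-cyclic vector.
\end{theorem}

Two examples indicate what a proof can and cannot rely on.

\begin{example}\label{ex:finite}
Let $\Gamma$ be finite and let $\lambda$ be supported on $\ell$ atoms. Then $L^1(L^\Gamma)$ has dimension $\ell^{|\Gamma|}$, while $m$ orbits span at most $m|\Gamma|$ dimensions. Hence the multiplicity is at least $\ell^{|\Gamma|}/|\Gamma|$, which tends to infinity with $|\Gamma|$ when $\ell\ge2$. This suggests the answer $\infty$ for infinite groups.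
\end{example}

\begin{example}\label{ex:rotation}
Let $\mathbb Z$ act on $\mathbb R/\mathbb Z$ by $j\cdot x=x+j\vartheta$ with $\vartheta$ irrational, let $\chi_a(x)=e^{2\pi i ax}$, and let $f=\sum_{a\in\mathbb Z}2^{-|a|}\chi_a$. Since $U_j\chi_a=e^{-2\pi i aj\vartheta}\chi_a$, the averages $\frac1J\sum_{j=0}^{J-1}e^{2\pi i a_0j\vartheta}U_jf$ converge uniformly to $2^{-|a_0|}\chi_{a_0}$. Trigonometric polynomials are dense in $L^1$, so $f$ is cyclic. Thus infinite dimension alone does not exclude a cyclic vector; what must be compared is dimension \emph{per group element}.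
\end{example}

A natural attempt at such a comparison goes as follows. Suppose that $k$ functions $g_1,\dots,g_k$ are well approximated by combinations of $U_\gamma f_i$ with $\gamma$ in a finite set $E\subset\Gamma$ and $i\le m$. Translating by the elements of a finite set $Q$, we approximate the $k|Q|$ functions $U_qg_w$ ($q\in Q$, $w\le k$) from a space of dimension at most $m|QE|$. In an amenable group the F{\o}lner condition provides $Q$ with $|QE|\le2|Q|$, and one may hope for a contradiction when $k$ is much larger than $m$. In $F_2$ this hope is void. Let $E_j$ be the set of words of length at most $j$ in the generators and their inverses. Every element of $F_2$ has at least three extensions by one letter to a longer reduced word, and a reduced word determines the word that it extends; so $|QE_1|\ge3|Q|$ and $|QE_j|\ge3^j|Q|$ for \emph{every} finite $Q$. Since $E$ is chosen after $k$, the count gives nothing, and it is not evident that the amenable answer persists.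

The remedy is to count not in the group but in a large finite quotient $V$ of it, where $VE=V$ and there is no boundary. The only property of $F_2$ that enters is the existence of such finite models, which is soficity. Section~\ref{sec:idea} shows the mechanism in the smallest cases. Section~\ref{sec:statement} states the quantitative result, Theorem~\ref{thm:main}, for all countably infinite sofic groups and deduces Theorem~\ref{thm:F2}. Sections~\ref{sec:signs} and~\ref{sec:proof} prove Theorem~\ref{thm:main}. Section~\ref{sec:more} treats the other function spaces, extensions of Bernoulli shifts, and the classification of Bernoulli shifts of finite multiplicity over sofic groups.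

\section{Signed sums of evaluations}\label{sec:idea}

We need a way to turn approximation in $L^1$, with no control on the functions $f_i$ or on the coefficients, into a lower bound on a dimension.

\subsection{One site, two letters}
Let $\Gamma$ be trivial, let $L=\{1,2\}$ with the uniform measure, and let $g_w$ be the indicator of the point $w$. Take one real function $f$ and real multiples $h_w=a_wf$. We claim that
\[
\|h_1-g_1\|_1+\|h_2-g_2\|_1\ge\tfrac12 ,
\]
which is half the error $\|g_1\|_1+\|g_2\|_1=1$ of the zero approximation. (Equality holds for $f=h_1=g_1$, $h_2=0$.)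

For each point $y\in L$ the vector $(h_1(y),h_2(y))=f(y)\,(a_1,a_2)$ lies on one line in $\mathbb R^2$, \emph{the same line for all $y$}. A line through the origin cannot enter all four open quadrants: choose signs $\tau_1,\tau_2\in\{\pm1\}$ with $\tau_1\tau_2a_1a_2\le0$. Form the signed sum of the evaluations at the two points, with $t=\tau_1f(1)+\tau_2f(2)$:
\[
\tau_1h_w(1)+\tau_2h_w(2)=a_wt,\qquad \tau_1g_w(1)+\tau_2g_w(2)=\tau_w .
\]
The numbers $\tau_1a_1t$ and $\tau_2a_2t$ have nonpositive product, so $\tau_wa_wt\le0$ for some $w$, and then $|a_wt-\tau_w|=|\tau_wa_wt-1|\ge1$. Hence $|h_w(1)-g_w(1)|+|h_w(2)-g_w(2)|\ge1$, that is, $\|h_w-g_w\|_1\ge\frac12$.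

The signed sums of the target vectors realize every sign pattern, the signed sums of the approximating vectors stay in a small subspace, and each wrong sign costs a unit of error. Since only signs are compared, the sizes of $f$ and $a_w$ never matter.

\subsection{Many sites, many letters}
We outline the case of $\Gamma=F_2$ with the uniform base $L=\{1,\dots,k\}$, $k$ much larger than $m$; everything said here is proved, in greater generality, in Section~\ref{sec:proof}. Let $g_w$ be the indicator of $\{\omega:\omega(e)=w\}$ and suppose that $h_w\in\mathcal O(f_1,\dots,f_m)$ satisfy $\sum_w\|h_w-g_w\|_1<\varepsilon$. After a small perturbation the $f_i$ depend on finitely many coordinates. Take a finite quotient $V$ of $F_2$ in which the finitely many group elements involved remain distinct. For a configuration $y\in L^V$, the formulas for $h_w$ and $g_w$ can be read at every site $v\in V$ and yield two arrays $H(y)$ and $G(y)$ indexed by the $k|V|$ pairs $(w,v)$. The array $H(y)$ is a fixed linear function of the $m|V|$ values of the $f_i$ at the sites, so its real part lies in a fixed real space $M$ of dimension at most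 $2m|V|$. If $y$ has law $\lambda^V$, the expected $\ell^1$-distance between $H(y)$ and $G(y)$ is below $\varepsilon|V|$.

One configuration is not enough. The array $G(y)$ has a single entry $1$ per site and takes only $k^{|V|}$ values, whereas the bound of Lemma~\ref{lem:signs} for the number of sign patterns of $M$ is at least $\binom{k|V|}{2m|V|}\ge(k/2m)^{2m|V|}$, which exceeds $k^{|V|}$ for large $k$. As in the one-site case we therefore form a signed sum $\sum_jc_jH(y^{(j)})$ over $k$ configurations. Two constraints appear. The signs $c_j$ multiply whole arrays, so they cannot vary from site to site; and each $y^{(j)}$ must have law $\lambda^V$, since the error is controlled only on average. Both are met by fixing the signs, half of them $+1$, and permuting the \emph{letters}: take independent uniform permutations $\pi_v$ of $L$ and put $y^{(j)}(v)=\pi_v(j)$. Each $y^{(j)}$ has law $\lambda^V$, and $\sum_jc_jG(y^{(j)})$ has the entry $c_{\pi_v^{-1}(w)}$ at $(w,v)$, so it is a random balanced sign vector, independently at each site. Per site there are now $k$ signs with at least $2^k/(k+1)$ patterns, to be matched by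 $2m$ dimensions up to $k\varepsilon$ expected mistakes. This is impossible if $m/k$ and $\varepsilon$ are below an absolute constant.

\subsection{Manufacturing letters}
A general base, for instance a biased coin, has neither many letters nor equally likely ones. We create letters by reading binary words on a window $F\subset\Gamma$ of $n$ coordinates. To permute words independently at different sites, the windows must be disjoint, which costs a factor $n^2$ in the density of usable sites. To permute words without changing the law, they must be equally likely, so we keep only words with a fixed number of ones; the most likely number loses a factor at most $n+1$. The number $k$ of retained words grows exponentially in $n$ and absorbs both losses.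

\section{Sofic groups and the quantitative theorem}\label{sec:statement}

\begin{definition}\label{def:sofic}
A countable group $\Gamma$ is \emph{sofic} if for every finite $S\subset\Gamma$ and every $\eta>0$ there are a finite nonempty set $V$, bijections $v\mapsto v\cdot\gamma$ of $V$ for $\gamma\in\Gamma$, and a subset $V_0\subset V$ with $|V_0|\ge(1-\eta)|V|$, such that for every $v\in V_0$:
\begin{itemize}
\item[(a)] $(v\cdot s)\cdot t=v\cdot(st)$ for all $s,t\in S$;
\item[(b)] the points $v\cdot s$, $s\in S$, are pairwise distinct.
\end{itemize}
\end{definition}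

In words, around most points $v$ the set $V$ looks like the piece $S$ of the group under right multiplication. A finite group is sofic, with $V=V_0=\Gamma$ and $v\cdot\gamma=v\gamma$.

\begin{lemma}\label{lem:F2sofic}
The group $F_2$ is sofic, and one can take $V_0=V$.
\end{lemma}

\begin{proof}
Recall that free groups are residually finite: every $\gamma\ne e$ lies outside some normal subgroup of finite index. Given a finite $S$, intersect such subgroups for the finitely many elements $s^{-1}t$ with $s\ne t$ in $S$, obtaining a finite-index normal subgroup $N$ that contains none of them. Let $V=V_0=F_2/N$ and $v\cdot\gamma=v\,(\gamma N)$. This is a right action, so (a) holds, and $v\cdot s=v\cdot t$ forces $s^{-1}t\in N$, so (b) holds.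
\end{proof}

\begin{remark}\label{rem:usual}
The usual definition of soficity asks for maps $\sigma:\Gamma\to\operatorname{Sym}(V)$ such that, for $s,t$ in a prescribed finite set and a proportion close to $1$ of the $v\in V$, one has $\sigma(s)\sigma(t)v=\sigma(st)v$, and $\sigma(s)v\ne v$ if $s\ne e$. The two definitions are equivalent under the substitution $v\cdot\gamma=\sigma(\gamma^{-1})v$, and we need only pass from the usual one to ours. Take $\sigma$ for a finite set containing $e$, $S$, $S^{-1}$ and $SS^{-1}$, and let $V_0$ be the set of $v$ at which all its conditions hold. For $v\in V_0$ and $s,t\in S$ we get $(v\cdot s)\cdot t=\sigma(t^{-1})\sigma(s^{-1})v=\sigma((st)^{-1})v$, which is (a). From $\sigma(e)\sigma(e)v=\sigma(e)v$ we get $\sigma(e)v=v$. If $\sigma(s^{-1})v=\sigma(t^{-1})v$, applying $\sigma(t)$ gives $\sigma(ts^{-1})v=\sigma(e)v=v$, so $s=t$, which is (b).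
\end{remark}

\subsection*{The test functions}
Let $\Gamma$ be countably infinite, let $(L,\lambda)$ be a nontrivial base, and put $X=L^\Gamma$, $\mu=\lambda^\Gamma$. There is a Borel set $A\subset L$ with $\rho:=\lambda(A)\in(0,1)$: otherwise, identifying $L$ with a Borel subset of $[0,1]$, nested dyadic intervals of full measure would shrink to a point of full measure. Put $\theta=\max(\rho,1-\rho)<1$. For $n\ge1$ choose $F\subset\Gamma$ with $|F|=n$, and let $n_0$ be a mode of the binomial law $\operatorname{Bin}(n,\rho)$, that is, a value of $j$ maximizing $\binom nj\rho^j(1-\rho)^{n-j}$. Put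
\[
W=\Big\{w\in\{0,1\}^F:\sum_{b\in F}w(b)=n_0\Big\},\qquad k=|W|=\binom n{n_0},
\]
\[
\kappa=\rho^{n_0}(1-\rho)^{n-n_0},\qquad\alpha=k\kappa .
\]
For $w\in W$ let $g_w$ be the indicator of the cylinder $\{\omega\in X:\mathbf 1_A(\omega(b))=w(b)\text{ for all }b\in F\}$. These $k$ cylinders are disjoint and all have measure $\kappa$, so $\|g_w\|_1=\kappa$ and $\sum_w\|g_w\|_1=\alpha$. The largest of $n+1$ probabilities with sum $1$ is at least $\frac1{n+1}$, and $\kappa\le\theta^n$; hence
\begin{equation}\label{eq:alpha}
\alpha\ge\frac1{n+1},\qquad k=\frac\alpha\kappa\ge\frac{\theta^{-n}}{n+1}.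
\end{equation}
Because $\theta<1$, which is the only use of nontriviality of the base, for each $m$ all large $n$ satisfy
\begin{equation}\label{eq:k}
k\ge800\,m\,n^2(n+1).
\end{equation}

Write $L^0(X)$ for the space of all measurable functions $X\to\mathbb C$ modulo null sets.

\begin{theorem}\label{thm:main}
Let $\Gamma$ be a countably infinite sofic group, $(L,\lambda)$ a nontrivial base, $m\ge1$, and let $n$ satisfy \eqref{eq:k}.
\begin{itemize}
\item[(i)] If $f_1,\dots,f_m\in L^1(X)$ and $h_w\in\mathcal O(f_1,\dots,f_m)$ for $w\in W$, then
\[
\sum_{w\in W}\|h_w-g_w\|_1\ \ge\ \frac\alpha{800}=\frac1{800}\sum_{w\in W}\|g_w\|_1 .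
\]
\item[(ii)] If $f_1,\dots,f_m\in L^0(X)$ and $h_w\in\mathcal O(f_1,\dots,f_m)$ for $w\in W$, then
\[
\sum_{w\in W}\mu\Big(|h_w-g_w|\ge\frac1{2k}\Big)\ \ge\ \frac\alpha{800}.
\]
\end{itemize}
\end{theorem}

The bound in (i) is sharp up to the constant $\frac1{800}$, since $h_w=0$ gives total error exactly $\alpha$. For these cylinder functions, no choice of $m$ functions improves on the zero approximation by more than a universal factor.

\begin{corollary}\label{cor:sofic}
Every nontrivial Bernoulli shift over a countably infinite sofic group has $\operatorname{mult}_{L^1}=\infty$.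
\end{corollary}

\begin{proof}
Suppose that $f_1,\dots,f_m$ generate $L^1(X)$, and take $n$ as in \eqref{eq:k}. Choosing $h_w\in\mathcal O(f_1,\dots,f_m)$ with $\|h_w-g_w\|_1<\alpha/(800k)$ for each of the $k$ words $w$ contradicts Theorem~\ref{thm:main}(i).
\end{proof}

Theorem~\ref{thm:F2} is the case $\Gamma=F_2$, by Lemma~\ref{lem:F2sofic}.

\section{Sign patterns of a subspace}\label{sec:signs}

Let $\operatorname{sgn}(t)=1$ for $t\ge0$ and $\operatorname{sgn}(t)=-1$ for $t<0$. The \emph{sign pattern} of $x\in\mathbb R^N$ is $(\operatorname{sgn}x_i)_{i\le N}\in\{\pm1\}^N$. The statement that a line misses a quadrant has the following general form. Recall that a family $\mathcal F$ of subsets of $\{1,\dots,N\}$ \emph{shatters} $I\subset\{1,\dots,N\}$ if every subset of $I$ is of the form $J\cap I$ with $J\in\mathcal F$, and recall the Sauer--Shelah lemma: if $\mathcal F$ shatters no set of $d+1$ elements, then $|\mathcal F|\le\sum_{i\le d}\binom Ni$.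

\begin{lemma}\label{lem:signs}
A linear subspace $M\subset\mathbb R^N$ with $\dim M\le d$ has at most $\sum_{i\le d}\binom Ni$ sign patterns.
\end{lemma}

\begin{proof}
Sign patterns correspond to the sets $\{i:x_i\ge0\}$, $x\in M$. Suppose that these sets shatter some $I$ with $|I|=d+1$. The restriction $M|_I$ is a proper subspace of $\mathbb R^I$, so there is $c\in\mathbb R^I$, $c\neq0$, with $\sum_{i\in I}c_ix_i=0$ for all $x\in M$. Replacing $c$ by $-c$ if necessary, some $c_i$ is negative. Shattering gives $x\in M$ such that, for $i\in I$, $x_i\ge0$ if and only if $c_i\ge0$. Then $c_ix_i\ge0$ for all $i\in I$ and $c_ix_i>0$ where $c_i<0$, so $\sum_{i\in I}c_ix_i>0$, a contradiction. The Sauer--Shelah lemma gives the bound.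
\end{proof}

\begin{lemma}\label{lem:entropy}
For $0<x\le\frac12$ we have $\sum_{i\le xN}\binom Ni\le2^{\mathcal H(x)N}$, where $\mathcal H(x)=-x\log_2x-(1-x)\log_2(1-x)$. Moreover $\mathcal H(\frac1{100})<\frac1{10}$.
\end{lemma}

\begin{proof}
Since $x\le1-x$, the quantity $x^i(1-x)^{N-i}$ is nonincreasing in the real variable $i$, so for $i\le xN$ it is at least $x^{xN}(1-x)^{(1-x)N}=2^{-\mathcal H(x)N}$. Therefore
\[
1\ge\sum_{i\le xN}\binom Nix^i(1-x)^{N-i}\ge2^{-\mathcal H(x)N}\sum_{i\le xN}\binom Ni .
\]
Using $\log_2100<7$ and $\ln(1+\frac1{99})\le\frac1{99}$,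
\[
\mathcal H(\tfrac1{100})=\tfrac1{100}\log_2100+\tfrac{99}{100}\log_2\big(1+\tfrac1{99}\big)<\tfrac7{100}+\tfrac1{100\ln2}<\tfrac1{10}.\qedhere
\]
\end{proof}

The Hamming distance of two sign vectors is the number of coordinates in which they differ.

\begin{corollary}\label{cor:count}
If $M\subset\mathbb R^N$ is a linear subspace with $\dim M\le N/100$, then at most $2^{N/5}$ vectors $\tau\in\{\pm1\}^N$ lie within Hamming distance $N/100$ of the sign pattern of a vector of $M$.
\end{corollary}

\begin{proof}
The number of sign patterns of $M$ and the number of points of a Hamming ball of radius $N/100$ are both at most $\sum_{i\le N/100}\binom Ni\le2^{N/10}$.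
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

We treat both parts at once. For $t\ge0$ let $\psi(t)=t$ in case (i), and let $\psi(t)=1$ if $t\ge\frac1k$ and $\psi(t)=0$ otherwise in case (ii). The one property of $\psi$ that we need is
\begin{equation}\label{eq:psi}
t_1,\dots,t_k\ge0,\quad\sum_{j=1}^kt_j\ge1\qquad\Longrightarrow\qquad\sum_{j=1}^k\psi(t_j)\ge1 ;
\end{equation}
in case (ii) it holds because some $t_j$ is at least $\frac1k$. Put $\varepsilon=\alpha/800$ and suppose that the conclusion fails for
\[
h_w=\sum_{i=1}^m\sum_{\gamma\in E}a_{w,i,\gamma}\,U_\gamma f_i\qquad(w\in W),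
\]
where $E\subset\Gamma$ is finite and nonempty.

\subsection{Reduction to local functions}\label{sub:local}
A function on $L^\Gamma$ can be read on a finite model only if it depends on finitely many coordinates; call such a function \emph{local}. Local functions are dense in $L^1(X)$, because the measurable sets depending on finitely many coordinates form an algebra that generates the product $\sigma$-algebra, so their indicators approximate all indicators. They are dense in $L^0(X)$ for convergence in measure, because $f\mathbf 1_{\{|f|\le K\}}\in L^1$ tends to $f$ in measure as $K\to\infty$ and $L^1$-convergence implies convergence in measure.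

Let $C=1+\max_w\sum_{i,\gamma}|a_{w,i,\gamma}|$, and let $\delta>0$ be the amount by which the left side of (i), respectively (ii), falls short of $\varepsilon$. For local functions $\tilde f_i$ put $\tilde h_w=\sum_{i,\gamma}a_{w,i,\gamma}U_\gamma\tilde f_i$.

In case (i) choose $\|\tilde f_i-f_i\|_1<\delta/(kC)$. The $U_\gamma$ are isometries, so $\|\tilde h_w-h_w\|_1<\delta/k$. In case (ii) choose $\mu\big(|\tilde f_i-f_i|\ge\frac1{2kC}\big)<\delta/(km|E|)$. The action preserves $\mu$, so outside a set of measure less than $\delta/k$ all $|U_\gamma\tilde f_i-U_\gamma f_i|$ with $\gamma\in E$ are below $\frac1{2kC}$, and there $|\tilde h_w-h_w|<\frac1{2k}$. Hence $\mu(|\tilde h_w-g_w|\ge\frac1k)<\mu(|h_w-g_w|\ge\frac1{2k})+\delta/k$. In both cases, summing over the $k$ words,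
\begin{equation}\label{eq:local}
\sum_{w\in W}\int\psi\big(|\tilde h_w-g_w|\big)\,d\mu<\varepsilon .
\end{equation}
Choose a finite $B\subset\Gamma$ and measurable $\varphi_i:L^B\to\mathbb C$ with $\tilde f_i(\omega)=\varphi_i\big((\omega(b))_{b\in B}\big)$ for all $i$. Since $(\gamma^{-1}\omega)(b)=\omega(\gamma b)$,
\begin{equation}\label{eq:translate}
U_\gamma\tilde f_i(\omega)=\varphi_i\big((\omega(\gamma b))_{b\in B}\big).
\end{equation}

\subsection{The finite model}\label{sub:model}
Let $S\supset E\cup B\cup F\cup EB$ be finite with $|S|\ge32n^2(n+1)$; this is possible because $\Gamma$ is infinite. Take $V$ and $V_0$ as in Definition~\ref{def:sofic} for this $S$ and $\eta=\frac12$. Then $V_0\ne\emptyset$, and (b) gives $|V|\ge|S|$. For $y\in L^V$ and $v\in V$ we copy the formulas for $\tilde f_i$, $\tilde h_w$ and $g_w$, with $v$ in the role of the origin: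
\[
\Phi_i(y)(v)=\varphi_i\big((y(v\cdot b))_{b\in B}\big),\qquad H_w(y)(v)=\sum_{i,\gamma}a_{w,i,\gamma}\,\Phi_i(y)(v\cdot\gamma),
\]
and $G_w(y)(v)=1$ if $\mathbf 1_A(y(v\cdot b))=w(b)$ for all $b\in F$, and $G_w(y)(v)=0$ otherwise. The model has two properties.

\emph{Small error at good sites.} Let $v\in V_0$. By (a), $\Phi_i(y)(v\cdot\gamma)=\varphi_i\big((y(v\cdot(\gamma b)))_{b\in B}\big)$ for $\gamma\in E$. Comparing with \eqref{eq:translate}, the pair $(H_w(y)(v),G_w(y)(v))$ is the same function of $(y(v\cdot c))_{c\in EB\cup F}$ as $(\tilde h_w(\omega),g_w(\omega))$ is of $(\omega(c))_{c\in EB\cup F}$. By (b) the points $v\cdot c$ are distinct, so if $y$ has law $\lambda^V$ both families have law $\lambda^{EB\cup F}$. By \eqref{eq:local},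
\begin{equation}\label{eq:model}
\sum_{w\in W}\mathbb E\,\psi\big(|H_w(y)(v)-G_w(y)(v)|\big)<\varepsilon\qquad(v\in V_0,\ y\text{ of law }\lambda^V).
\end{equation}

\emph{Small dimension.} The array $H(y)=(H_w(y)(v))_{w,v}$ is the image of $(\Phi_i(y)(v))_{i,v}$ under the linear map $\Lambda:\mathbb C^{\{1,\dots,m\}\times V}\to\mathbb C^{W\times V}$, $(\Lambda\xi)(w,v)=\sum_{i,\gamma}a_{w,i,\gamma}\,\xi(i,v\cdot\gamma)$, which does not depend on $y$. Let $M\subset\mathbb R^{W\times V}$ be the set of real parts of vectors in the image of $\Lambda$. It is a real subspace with $\dim_{\mathbb R}M\le2m|V|$, and it contains the real part of every linear combination of arrays $H(y)$. The bound does not involve $|E|$: this is what the finite model gains over the count in Section~\ref{sec:intro}.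

\subsection{Disjoint windows}\label{sub:packing}
Let $T\subset V_0$ be maximal with the property that the windows $v\cdot F=\{v\cdot b:b\in F\}$, $v\in T$, are pairwise disjoint. By maximality the window of any $v\in V_0$ meets the window of some $u\in T$, so $v\cdot a=u\cdot b$ with $a,b\in F$. As $v\mapsto v\cdot a$ is a bijection, the triple $(u,a,b)$ determines $v$. Hence $|V_0|\le n^2|T|$, and
\begin{equation}\label{eq:T}
|T|\ge\frac{|V|}{2n^2}\ge16(n+1).
\end{equation}
For $\beta\in\{0,1\}^V$ and $v\in T$ call $\beta_v=(\beta(v\cdot b))_{b\in F}\in\{0,1\}^F$ the \emph{word of $\beta$ at $v$}. By (b) each window has exactly $n$ points, so words at the sites of $T$ can be prescribed arbitrarily and independently.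

\subsection{The coupling}\label{sub:coupling}
We construct $k$ random configurations, each of law $\lambda^V$, which at many sites of $T$ display all $k$ words of $W$ in a random order. A configuration of law $\lambda^V$ shows a word of $W$ at only a fraction $\alpha$ of the sites, so we first decide at random which sites are active and then shuffle the words there. Take independent random variables:
\begin{itemize}
\item bits $\beta(u)\in\{0,1\}$, $u\in V$, with $\mathbb P(\beta(u)=1)=\rho$;
\item points $z^1(u)\in A$ of law $\lambda(\,\cdot\,|A)$ and $z^0(u)\in L\setminus A$ of law $\lambda(\,\cdot\,|L\setminus A)$, $u\in V$;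
\item uniformly distributed bijections $\pi_v:\{1,\dots,k\}\to W$, $v\in T$.
\end{itemize}
For $\zeta\in\{0,1\}^V$ let $R(\zeta)=\{v\in T:\zeta_v\in W\}$, and let $R=R(\beta)$ be the set of \emph{active} sites. For $1\le j\le k$ let $\beta^{(j)}\in\{0,1\}^V$ have the word $\pi_v(j)$ at each $v\in R$ and agree with $\beta$ outside $\bigcup_{v\in R}v\cdot F$. Put $y^{(j)}(u)=z^{\beta^{(j)}(u)}(u)$, so that $\mathbf 1_A(y^{(j)}(u))=\beta^{(j)}(u)$.

\begin{lemma}\label{lem:law}
For each $j$, the configuration $y^{(j)}$ has law $\lambda^V$.
\end{lemma}

\begin{proof}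
We first show that $\beta^{(j)}$ has the law of $\beta$. Fix $\zeta\in\{0,1\}^V$, let $R_0=R(\zeta)$ and $Y=V\setminus\bigcup_{v\in R_0}v\cdot F$. Replacing words of $W$ by words of $W$ does not change the active set, so $R(\beta^{(j)})=R$. Therefore $\beta^{(j)}=\zeta$ if and only if $\beta_v\in W$ and $\pi_v(j)=\zeta_v$ for all $v\in R_0$, and $\beta=\zeta$ on $Y$. (These conditions force $R=R_0$, since the windows of the sites in $T\setminus R_0$ lie in $Y$.) The conditions are independent, $\mathbb P(\beta_v\in W)=\alpha$, and $\pi_v(j)$ is uniform on $W$. Hence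
\[
\mathbb P(\beta^{(j)}=\zeta)=\Big(\frac\alpha k\Big)^{|R_0|}\,\mathbb P(\beta=\zeta\text{ on }Y)=\kappa^{|R_0|}\,\mathbb P(\beta=\zeta\text{ on }Y)=\mathbb P(\beta=\zeta),
\]
where the last step uses $\mathbb P(\beta_v=\zeta_v)=\kappa$ for $\zeta_v\in W$. Since $\beta^{(j)}$ is independent of the points $z^0(u),z^1(u)$, the $y^{(j)}(u)$, $u\in V$, are independent with law $\rho\,\lambda(\,\cdot\,|A)+(1-\rho)\,\lambda(\,\cdot\,|L\setminus A)=\lambda$.
\end{proof}

This is where the words of $W$ must be equally likely: otherwise a uniform shuffle would change the law of $\beta$, and \eqref{eq:model} would say nothing about $y^{(j)}$.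

Let $c_j=1$ for $j\le\lfloor k/2\rfloor$ and $c_j=-1$ for $j>\lfloor k/2\rfloor$. For $v\in R$ we have $G_w(y^{(j)})(v)=1$ exactly when $\pi_v(j)=w$, so
\begin{equation}\label{eq:tau}
\sum_{j=1}^kc_j\,G_w(y^{(j)})(v)=c_{\pi_v^{-1}(w)}=:\tau_{w,v}\in\{\pm1\}\qquad(w\in W,\ v\in R).
\end{equation}
Let $\Sigma\subset\{\pm1\}^W$ be the set of sign vectors with exactly $\lfloor k/2\rfloor$ entries $+1$. Then $|\Sigma|=\binom k{\lfloor k/2\rfloor}\ge2^k/(k+1)$, being the largest of $k+1$ binomial coefficients with sum $2^k$. The set $\{w:\tau_{w,v}=1\}=\pi_v(\{1,\dots,\lfloor k/2\rfloor\})$ is a uniform subset of $W$ of that size, and the $\pi_v$ are independent of each other and of $R$. So, conditionally on $R=R_0$, the array $\tau=(\tau_{w,v})_{w\in W,\,v\in R_0}$ is uniformly distributed on $\Sigma^{R_0}$.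

\subsection{Few wrong signs}\label{sub:errors}
Put $Q(w,v)=\operatorname{Re}\sum_jc_jH_w(y^{(j)})(v)$, so that $Q\in M$, and let $D$ be the number of pairs $(w,v)\in W\times R$ with $\operatorname{sgn}Q(w,v)\ne\tau_{w,v}$. For such a pair, either $\tau_{w,v}=1$ and $Q(w,v)<0$, or $\tau_{w,v}=-1$ and $Q(w,v)\ge0$; thus $|Q(w,v)-\tau_{w,v}|\ge1$. By \eqref{eq:tau},
\[
1\le\Big|\operatorname{Re}\sum_jc_j\big(H_w(y^{(j)})(v)-G_w(y^{(j)})(v)\big)\Big|\le\sum_{j=1}^k\big|H_w(y^{(j)})(v)-G_w(y^{(j)})(v)\big| ,
\]
and by \eqref{eq:psi} the same lower bound holds with $\psi$ applied to each summand. Summing over such pairs and enlarging the range of $v$ from the random set $R$ to the fixed set $T$,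
\[
D\le\sum_{v\in T}\sum_{j=1}^k\sum_{w\in W}\psi\big(|H_w(y^{(j)})(v)-G_w(y^{(j)})(v)|\big).
\]
By Lemma~\ref{lem:law}, \eqref{eq:model} and $T\subset V_0$, we obtain $\mathbb E D\le k\varepsilon|T|$.

This must be compared with the number $k|R|$ of signs, so we need $|R|$ to be not much smaller than its mean. The windows are disjoint, so $|R|$ has law $\operatorname{Bin}(|T|,\alpha)$, with mean $\alpha|T|$ and variance at most $\alpha|T|$. Chebyshev's inequality, \eqref{eq:alpha} and \eqref{eq:T} give
\[
\mathbb P\big(|R|<\tfrac12\alpha|T|\big)\le\frac{\alpha|T|}{(\alpha|T|/2)^2}=\frac4{\alpha|T|}\le\frac{4(n+1)}{16(n+1)}=\frac14 ,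
\]
and Markov's inequality gives $\mathbb P(D>4k\varepsilon|T|)\le\frac14$. With probability at least $\frac12$ neither event occurs, and then
\[
|R|\ge\tfrac12\alpha|T|\qquad\text{and}\qquad D\le4k\varepsilon|T|\le\frac{8\varepsilon}\alpha\,k|R|=\frac{k|R|}{100}.
\]
Decompose this event according to the value of $R$:
\[
\sum_{|R_0|\ge\alpha|T|/2}\mathbb P(R=R_0)\;\mathbb P\big(D\le\tfrac1{100}k|R_0|\ \big|\ R=R_0\big)\ge\tfrac12 .
\]
The weights $\mathbb P(R=R_0)$ have sum at most $1$, so there is a fixed $R_0\subset T$ of positive probability with
\begin{equation}\label{eq:R0}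
r:=|R_0|\ge\tfrac12\alpha|T|>0,\qquad\mathbb P\big(D\le\tfrac N{100}\ \big|\ R=R_0\big)\ge\tfrac12,\qquad N:=kr .
\end{equation}

\subsection{The count}\label{sub:count}
Let $M_0\subset\mathbb R^{W\times R_0}\cong\mathbb R^N$ be the restriction of $M$ to $W\times R_0$, and let $\mathcal N\subset\{\pm1\}^{W\times R_0}$ be the set of vectors within Hamming distance $N/100$ of the sign pattern of a vector of $M_0$. Both are deterministic. On the event $R=R_0$, $D\le N/100$ we have $\tau\in\mathcal N$, witnessed by the restriction of $Q$. Since $\tau$ is uniform on $\Sigma^{R_0}$ given $R=R_0$, \eqref{eq:R0} yields $|\mathcal N|\ge\frac12|\Sigma|^r$. On the other hand, by \eqref{eq:T}, \eqref{eq:R0}, \eqref{eq:alpha} and \eqref{eq:k} in turn,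
\[
\dim M_0\le2m|V|\le4mn^2|T|\le\frac{8mn^2r}\alpha\le8mn^2(n+1)\,r\le\frac{kr}{100}=\frac N{100},
\]
so $|\mathcal N|\le2^{N/5}$ by Corollary~\ref{cor:count}. Therefore
\[
2^{N/5}\ge\frac12\Big(\frac{2^k}{k+1}\Big)^r=2^{N-r\log_2(k+1)-1}\ge2^{N-r(\log_2(k+1)+1)}\ge2^{N-rk/2}=2^{N/2},
\]
where we used $r\ge1$ and $\log_2(k+1)+1\le k/2$, valid since $k\ge800$ by \eqref{eq:k}. As $N>0$, this is a contradiction, and Theorem~\ref{thm:main} is proved. \qed

\section{Other spaces, extensions, and finite multiplicity}\label{sec:more}

Part (ii) of Theorem~\ref{thm:main} imposes no integrability and so excludes finite generation in topologies weaker than that of $L^1$. Recall that $h_j\to g$ in measure means $\mu(|h_j-g|\ge t)\to0$ for every $t>0$, and that for $0<p<1$ the space $L^p$ carries the metric $\int|f-g|^p\,d\mu$.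

\begin{theorem}\label{thm:Lp}
Let $\Gamma$ be a countably infinite sofic group, $(L,\lambda)$ a nontrivial base and $X=L^\Gamma$. For no finite family is the complex linear span of the $\Gamma$-orbits dense in
\begin{itemize}
\item $L^0(X)$ with convergence in measure,
\item $L^p(X)$ for any $0<p<\infty$,
\item $L^\infty(X)$ with the weak-$*$ topology.
\end{itemize}
The $L^1$-orbit multiplicity is exactly countably infinite, in the sense that a countable generating family exists.
\end{theorem}

\begin{proof}
Let $\mathcal O=\mathcal O(f_1,\dots,f_m)$ with the $f_i$ in the space in question, and take $n$ as in \eqref{eq:k}. If $\mathcal O$ is dense in $L^0$, there are $h_w\in\mathcal O$ with $\mu(|h_w-g_w|\ge\frac1{2k})<\alpha/(800k)$ for each $w$, contradicting Theorem~\ref{thm:main}(ii). If $\mathcal O$ is dense in $L^p$, the same $h_w$ exist, because $g_w\in L^p$ and $\mu(|h-g|\ge t)\le t^{-p}\int|h-g|^p\,d\mu$.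

Let $\mathcal O\subset L^\infty$ be weak-$*$ dense. The weak-$*$ topology of $L^\infty$ is defined by integration against functions in $L^1$, and the weak topology of $L^1$ by integration against functions in $L^\infty\subset L^1$. So the inclusion $(L^\infty,\text{weak-}{*})\to(L^1,\text{weak})$ is continuous, and the weak closure of $\mathcal O$ in $L^1$ contains $L^\infty$. By the Hahn--Banach theorem, the weak closure of a linear subspace equals its norm closure. Hence the norm closure of $\mathcal O$ contains the dense subspace $L^\infty$, and $f_1,\dots,f_m$ generate $L^1$, contradicting Corollary~\ref{cor:sofic}.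

Finally, $L^1(X)$ is separable, and a countable dense subset is a generating family.
\end{proof}

An action $\Gamma\curvearrowright(X,\mu)$ is a \emph{factor} of $\Gamma\curvearrowright(Z,\nu)$ if there is a measurable map $\phi:Z\to X$ that pushes $\nu$ to $\mu$ and satisfies $\phi(\gamma z)=\gamma\phi(z)$ almost everywhere for each $\gamma$.

\begin{theorem}\label{thm:ext}
If $\Gamma$ is a countably infinite sofic group and a measure-preserving action $\Gamma\curvearrowright Z$ on a standard probability space has a nontrivial Bernoulli shift $X$ as a factor, then $\operatorname{mult}_{L^1}(\Gamma\curvearrowright Z)=\infty$.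
\end{theorem}

\begin{proof}
Let $\mathcal E:L^1(Z)\to L^1(X)$ be the conditional expectation, characterized by $\int(\mathcal Ef)\,g\,d\mu=\int f\,(g\circ\phi)\,d\nu$ for all $g\in L^\infty(X)$. It is linear and contractive, and it is surjective because $\mathcal E(f\circ\phi)=f$ for $f\in L^1(X)$. It is equivariant: for $g\in L^\infty(X)$, invariance of $\nu$ and of $\mu$ gives
\[
\int\mathcal E(U_\gamma f)\,g\,d\mu=\int f\cdot(g\circ\phi\circ\gamma)\,d\nu=\int f\cdot(g\circ\gamma\circ\phi)\,d\nu=\int\mathcal Ef\cdot(g\circ\gamma)\,d\mu=\int U_\gamma(\mathcal Ef)\,g\,d\mu .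
\]
Thus $\mathcal E$ maps $\mathcal O(f_1,\dots,f_m)$ onto $\mathcal O(\mathcal Ef_1,\dots,\mathcal Ef_m)$, and a continuous surjection maps dense sets to dense sets. A finite generating family for $L^1(Z)$ would give one for $L^1(X)$, contradicting Corollary~\ref{cor:sofic}.
\end{proof}

The last result shows that the hypotheses ``infinite group'' and ``nontrivial base'' cannot be dropped from Corollary~\ref{cor:sofic}, and it gives the exact value behind Example~\ref{ex:finite}.

\begin{theorem}\label{thm:class}
Let $\Gamma$ be a countable sofic group and $(L,\lambda)$ a nontrivial base. Then $\operatorname{mult}_{L^1}(\Gamma\curvearrowright L^\Gamma)<\infty$ if and only if $\Gamma$ is finite and $\lambda$ is supported on finitely many atoms. If $\Gamma$ is finite and $\lambda$ is supported on exactly $\ell$ atoms, the multiplicity is the number of $\Gamma$-orbits on $\{1,\dots,\ell\}^\Gamma$, namely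
\[
\frac1{|\Gamma|}\sum_{\gamma\in\Gamma}\ell^{\,|\Gamma|/\operatorname{ord}(\gamma)} .
\]
For a trivial base the multiplicity is $1$.
\end{theorem}

\begin{proof}
For infinite $\Gamma$ apply Corollary~\ref{cor:sofic}. Let $\Gamma$ be finite. If $\lambda$ is not supported on finitely many atoms, then $L$ contains infinitely many disjoint Borel sets of positive measure (atoms, or pieces of the nonatomic part), so $L^1(L^\Gamma)$ is infinite-dimensional. Finitely many finite orbits span a finite-dimensional, hence closed and proper, subspace, and the multiplicity is $\infty$.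

Now let $\lambda$ be supported on exactly $\ell$ atoms. Then $L^1(L^\Gamma)=\mathbb C^Y$ with $Y=\{1,\dots,\ell\}^\Gamma$. Let $\nu_0$ be the number of $\Gamma$-orbits on $Y$. The operator $P=|\Gamma|^{-1}\sum_\gamma U_\gamma$ maps $\mathbb C^Y$ onto the space of invariant functions, which has dimension $\nu_0$, and $PU_\gamma=P$. If $f_1,\dots,f_m$ generate, then $\mathcal O(f_1,\dots,f_m)=\mathbb C^Y$, so $P\mathbb C^Y$ is spanned by $Pf_1,\dots,Pf_m$ and $m\ge\nu_0$. Conversely $U_\gamma\mathbf 1_{\{\omega\}}=\mathbf 1_{\{\gamma\omega\}}$, so the indicators of one point from each orbit generate $\mathbb C^Y$. By Burnside's lemma, $\nu_0$ is the average over $\gamma\in\Gamma$ of the number of fixed points of $\gamma$ on $Y$. A point $\omega$ is fixed by $\gamma$ if and only if $\omega(\gamma^{-1}g)=\omega(g)$ for all $g$, that is, $\omega$ is constant on each of the $|\Gamma|/\operatorname{ord}(\gamma)$ cosets $\langle\gamma\rangle g$. This gives the formula.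

For a trivial base $\lambda^\Gamma$ is a point mass, $L^1=\mathbb C$, and the constant $1$ is cyclic.
\end{proof}

For $\Gamma=\mathbb Z/2\mathbb Z$ and $\ell=2$ the orbits are $\{(1,1)\}$, $\{(2,2)\}$ and $\{(1,2),(2,1)\}$, and the formula gives $\frac12(2^2+2^1)=3$, one more than the dimension bound $2^2/2=2$ of Example~\ref{ex:finite}.

\begin{thebibliography}{9}

\bibitem{HXZ}
Zongrui Hu, Leiye Xu, Shuhao Zhang,
\emph{Positive Rokhlin Entropy Implies Infinite $L^1$-Orbit Multiplicity: A Negative Answer to Thouvenot's Question},
arXiv:2607.11549 (2026).

\end{thebibliography}
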